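# The smallest principal curvature and the gap between two tori in $\mathbb S^{n+1}$

## 1. The function $\mu$ and the vector $(D,\dots,D,rD,0)$

Let $M$ be a connected $n$-dimensional hypersurface immersed in the unit sphere $\mathbb S^{n+1}$, with $n\ge 4$. At a point $p$, let $\lambda_1,\dots,\lambda_n$ be its principal curvatures, that is, the eigenvalues of the shape operator $A$. The whole proof is about one function on $M$,
$$\mu(p)=\text{the smallest principal curvature at }p ,$$
and one auxiliary vector. Put $\delta_i=\lambda_i-\mu\ge 0$, with the labels chosen so that $\lambda_n=\mu$ and $\delta_n=0$. Next to $(\delta_1,\dots,\delta_n)$ we place the model vector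
$$(\underbrace{D,\dots,D}_{N},\,rD,\,0),\qquad N=n-2,\quad D>0,\quad 0\le r\le 1,$$
where $D$ and $r$ are chosen so that the two vectors have the same sum and the same sum of squares.

The number $r$ tells us where we are. If $r=1$, the model has $n-1$ equal principal curvatures and one smaller one. If $r=0$, it has $n-2$ equal ones and two smaller ones. For $0<r<1$ it interpolates between these, and its smallest eigenvalue is isolated by a gap of size $rD$.

This is used to classify certain hypersurfaces with constant mean curvature and constant scalar curvature. We shall show that, under an upper bound on $|A|^2$, the function $\mu$ is subharmonic wherever $r>0$, and that $r$ is either positive everywhere or "zero everywhere". On a closed manifold a subharmonic function is constant, and constancy of $\mu$ will force $M$ to be a torus.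

Here is a numerical instance of the model vector. Take $n=4$ (so $N=2$) and $\delta=(3,2,2,0)$. The sum is $7$ and the sum of squares is $17$. We need $\frac{2+r^2}{(2+r)^2}=\frac{17}{49}$, that is $16r^2-34r+15=0$; the root in $[0,1]$ is $r=\frac58$, and then $D=\frac{7}{2+5/8}=\frac83$. The model vector is $(\frac83,\frac83,\frac53,0)$. Observe two facts that Lemma 1 below will prove in general: every nonzero $\delta_i$ is at least $rD=\frac53$, and the sum of cubes $27+8+8=43$ is at least the sum of cubes of the model, $\frac{512+512+125}{27}=\frac{1149}{27}\approx 42.6$.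

## 2. The product tori and the two theorems

Write $H=\frac1n\operatorname{tr}A$ for the mean curvature and $S=|A|^2=\sum_i\lambda_i^2$ for the squared length of the second fundamental form. Suppose $H$ is a nonzero constant. The mean curvature vector then orients the normal bundle, and we choose the unit normal $\nu$ for which $H>0$. We keep this choice throughout.

**The tori.** For $1\le k\le n-1$ put
$$\lambda_k=\frac{n|H|+\sqrt{n^2H^2+4k(n-k)}}{2(n-k)} ,\qquad T_k=\mathbb S^{n-k}\Big(\tfrac1{\sqrt{1+\lambda_k^2}}\Big)\times\mathbb S^{k}\Big(\tfrac{\lambda_k}{\sqrt{1+\lambda_k^2}}\Big)\subset\mathbb S^{n+1}.$$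
(From here on, $\lambda_k$ with $k=1,2$ or general $k$ denotes this number whenever $T_k$ is under discussion; for the principal curvatures at a point we use the indices $i,j$.) Let $x=(u,v)$ be the position vector and $\lambda=\lambda_k$. The vector $\nu=(-\lambda u,\,v/\lambda)$ has
$$|\nu|^2=\frac{\lambda^2}{1+\lambda^2}+\frac{1}{1+\lambda^2}=1,\qquad \langle\nu,x\rangle=-\frac{\lambda}{1+\lambda^2}+\frac{\lambda}{1+\lambda^2}=0 ,$$
and it is orthogonal to both factors, so it is a unit normal. With $d\nu=-A$, the principal curvatures of $T_k$ are $\lambda_k$ with multiplicity $n-k$ and $-1/\lambda_k$ with multiplicity $k$. By definition $\lambda_k$ is the positive root of $(n-k)\lambda^2-n|H|\lambda-k=0$, that is,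
$$n|H|=(n-k)\lambda_k-\frac{k}{\lambda_k}, \tag{1}$$
so $T_k$ has mean curvature $|H|$. Its $S$ is computed as follows. Let $w=\sqrt{n^2H^2+4k(n-k)}$. Then $(n-k)\lambda_k=\frac{w+n|H|}2$ and $\frac{k}{\lambda_k}=\frac{w-n|H|}2$, so
$$(n-k)\lambda_k^2+\frac{k}{\lambda_k^2}=\frac{(w+n|H|)^2}{4(n-k)}+\frac{(w-n|H|)^2}{4k}=\frac{n(n^2H^2+w^2)-2(n-2k)n|H|w}{4k(n-k)} .$$
Inserting $w^2$, we see that $T_k$ satisfies $S\equiv\alpha_k(n,H)$ with
$$\alpha_k(n,H)=n+\frac{n^3}{2k(n-k)}H^2-\frac{n(n-2k)}{2k(n-k)}\sqrt{n^2H^4+4k(n-k)H^2}.$$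
One writes $\alpha(n,H)=\alpha_1(n,H)$. It is known that $\alpha_1<\alpha_2<\dots<\alpha_{n-1}$; we need only $\alpha_1<\alpha_2$, and it will drop out of Section 4.

**A running example.** Take $n=4$ and $H=\frac12$. Then $\lambda_1=\frac{2+4}{6}=1$, so $T_1$ has principal curvatures $1,1,1,-1$ and $\alpha_1=4$. For $k=2$, $\lambda_2=\frac{2+\sqrt{20}}4=\frac{1+\sqrt5}2=:g$, so $T_2$ has principal curvatures $g,g,-1/g,-1/g$ and $\alpha_2=2(g^2+g^{-2})=6$. Totally umbilic hypersurfaces have $S=nH^2=1$.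

The following question comes from Juanru Gu, Li Lei, Hongwei Xu, "A new gap for complete hypersurfaces with constant mean curvature in space forms", arXiv:1810.13080 (2018). Let $M$ be a compact hypersurface of $\mathbb S^{n+1}$, $n\ge4$, with constant mean curvature $H\ne0$ and constant scalar curvature. If $\alpha(n,H)\le S\le\alpha_2(n,H)$, must $M$ be $T_1$ or $T_2$? Here "closed" means compact without boundary, $M$ is connected, and the conclusion is up to isometries of $\mathbb S^{n+1}$ and, for immersed $M$, up to coverings. The answer is yes.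

**Theorem A.** Let $n\ge 4$ and let $M$ be a closed connected (immersed) hypersurface of $\mathbb S^{n+1}$ with constant mean curvature $H\ne0$ and constant scalar curvature. If $\alpha_1(n,H)\le S\le\alpha_2(n,H)$, then $S\in\{\alpha_1,\alpha_2\}$ and $M$ is (up to congruence and coverings) $\mathbb S^{n-k}\big(\tfrac1{\sqrt{1+\lambda_k^2}}\big)\times\mathbb S^{k}\big(\tfrac{\lambda_k}{\sqrt{1+\lambda_k^2}}\big)$ with $k=1$ or $k=2$ respectively.

**Theorem B.** Let $n\ge4$ and let $M$ be a complete connected immersed hypersurface of $\mathbb S^{n+1}$ with constant $H\neq 0$ and constant scalar curvature. If $S\le \alpha_2(n,H)$, then $S\in\{nH^2,\alpha_1,\alpha_2\}$, and $M$ is totally umbilic, or (up to coverings) the above torus with $k=1$, or the one with $k=2$, respectively.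

In the running example Theorem A says that on the window $4\le S\le 6$ only $S=4$ and $S=6$ occur.

## 3. Gauss, Codazzi, Simons, and the second derivative of a simple eigenvalue

Let $h=(h_{ij})$ be the second fundamental form in a local orthonormal frame, and $h_{ijk}$, $h_{ijkl}$ its first and second covariant derivatives. We use four textbook facts.

**Gauss equation.** $R_{ijkl}=\delta_{ik}\delta_{jl}-\delta_{il}\delta_{jk}+h_{ik}h_{jl}-h_{il}h_{jk}$. Taking traces,
$$\operatorname{Ric}(X,X)=(n-1)|X|^2+nH\langle AX,X\rangle-|AX|^2,\qquad \mathrm{scal}=n(n-1)+n^2H^2-S .$$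
Since $H$ and $\mathrm{scal}$ are constant, $S$ is constant.

**Codazzi equation.** $h_{ijk}$ is symmetric in all three indices.

**Simons' identity.** For constant $H$,
$$\Delta h_{ij}=n h_{ij}-nH\delta_{ij}+nH\sum_m h_{im}h_{mj}-S h_{ij}. \tag{2}$$
To see this, use Codazzi and then the Ricci identity $h_{ijkl}-h_{ijlk}=\sum_m h_{im}R_{mjkl}+\sum_m h_{mj}R_{mikl}$:
$$\Delta h_{ij}=\sum_k h_{kijk}=\sum_k h_{kikj}+\sum_{k,m}h_{km}R_{mijk}+\sum_{k,m}h_{mi}R_{mkjk}.$$
The first sum is $\sum_k h_{kkij}=0$ because $\sum_k h_{kk}=nH$ is constant. By Gauss, the second is $h_{ij}-nH\delta_{ij}+(h^3)_{ij}-Sh_{ij}$ and the third is $(n-1)h_{ij}+nH(h^2)_{ij}-(h^3)_{ij}$. Adding gives (2).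

**Derivatives of a simple eigenvalue.** Let $A(s)$ be a smooth family of symmetric matrices and suppose that the smallest eigenvalue $\mu$ of $A(0)$ is simple. Then $\mu(s)$ and a unit eigenvector $v(s)$ are smooth near $s=0$. Let $e_1,\dots,e_{n-1},e_n=v(0)$ be an eigenbasis of $A(0)$ with eigenvalues $\mu+\delta_i$. Differentiating $Av=\mu v$ gives $A'v+Av'=\mu'v+\mu v'$. Pairing with $v$ gives $\mu'=\langle A'v,v\rangle$, and pairing with $e_i$, $i<n$, at $s=0$ gives $\langle v',e_i\rangle=-\langle A'v,e_i\rangle/\delta_i$. Since $v'\perp v$, differentiating $\mu'=\langle A'v,v\rangle$ gives at $s=0$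
$$\mu''=\langle A''v,v\rangle+2\langle A'v,v'\rangle=\langle A''v,v\rangle-2\sum_{i<n}\frac{\langle A'v,e_i\rangle^2}{\delta_i}. \tag{3}$$

## 4. What constancy of $S$ says about $\operatorname{tr}\phi^3$

The purpose of this section is to convert "$S$ is constant" into a formula for $|\nabla h|^2$, and the hypothesis $S\le\alpha_2$ into an inequality about one number $c(\rho)$.

Put
$$\phi=A-H\,I,\qquad \rho^2=|\phi|^2=S-nH^2 .$$

**Step 1: contract (2) with $h$.** Since $S$ is constant, $0=\frac12\Delta S=|\nabla h|^2+\sum_{i,j}h_{ij}\Delta h_{ij}$, so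
$$|\nabla h|^2=S^2-nS+n^2H^2-nH\operatorname{tr}A^3=-\tfrac12\sum_{i,j}(\lambda_i-\lambda_j)^2(1+\lambda_i\lambda_j). \tag{4}$$
For the last equality, expand: $\frac12\sum(\lambda_i-\lambda_j)^2=nS-n^2H^2$ and $\frac12\sum(\lambda_i-\lambda_j)^2\lambda_i\lambda_j=nH\operatorname{tr}A^3-S^2$.

**Step 2: rewrite in terms of $\phi$.** With $\operatorname{tr}A^3=\operatorname{tr}\phi^3+3H\rho^2+nH^3$ and $S=\rho^2+nH^2$, all terms free of $\rho$ cancel, and
$$|\nabla h|^2=\rho^2(\rho^2-n-nH^2)-nH\operatorname{tr}\phi^3 . \tag{5}$$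
For $\rho>0$ set
$$c(\rho)=\frac{\rho^2-n(1+H^2)}{nH\rho}=\frac{\rho}{nH}-\frac{1+H^2}{H\rho},$$
which is strictly increasing in $\rho$. Then (5) reads
$$|\nabla h|^2=nH\big(c(\rho)\rho^3-\operatorname{tr}\phi^3\big). \tag{6}$$

**Step 3: evaluate on the tori.** On $T_k$ with the same $H>0$, (1) gives $\lambda_k-H=k\tau$ and $-\frac1{\lambda_k}-H=-(n-k)\tau$ with $\tau=\frac1n(\lambda_k+\frac1{\lambda_k})>0$. So $\phi$ has eigenvalues $k\tau$ ($n-k$ times) and $-(n-k)\tau$ ($k$ times), whence
$$\rho^2=nk(n-k)\tau^2,\qquad \operatorname{tr}\phi^3=k(n-k)\big(k^2-(n-k)^2\big)\tau^3=-nk(n-k)(n-2k)\tau^3,$$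
$$\frac{\operatorname{tr}\phi^3}{\rho^3}=c_k:=-\frac{n-2k}{\sqrt{nk(n-k)}} .$$
Also $\nabla h=0$ on $T_k$, because $T_k$ is a Riemannian product on each factor of which $A$ is a constant multiple of the identity. So (6) gives $c(\sqrt{\alpha_k-nH^2})=c_k$. Put
$$q(y)=y-\frac1{ny}\quad(y>0),\qquad y_k=\sqrt{\frac{k}{n(n-k)}} .$$
The function $q$ is strictly increasing and $q(y_k)=\frac{k-(n-k)}{\sqrt{nk(n-k)}}=c_k$; since $y_1<y_2$, we get $c_1<c_2$. By monotonicity of $c$, for $\rho>0$,
$$S\le\alpha_2\iff c(\rho)\le c_2,\qquad S=\alpha_k\iff c(\rho)=c_k,\qquad nH^2<\alpha_1<\alpha_2 , \tag{7}$$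
and likewise $S\le\alpha_1\iff c(\rho)\le c_1$.

In the running example, $c(\rho)=\frac{\rho^2-5}{2\rho}$ and $\rho^2=S-1$. For $S=4$ this is $-\frac1{\sqrt3}=c_1$, and for $S=6$ it is $0=c_2$.

**Standing assumption from here on:** $M$ is connected and immersed, $H>0$ and $S$ are constant, and $\rho>0$. In Theorem A, $\rho>0$ holds because $S\ge\alpha_1>nH^2$.

## 5. Parallel second fundamental form with two principal curvatures

This section settles the end of every case: once we know $\nabla h\equiv0$ and that there are two principal curvatures, $M$ is a torus.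

**Proposition 1.** Suppose $M$ is complete, $\nabla h\equiv0$, and $M$ has exactly two principal curvatures $\lambda>\mu$ with constant multiplicities $n-k$ and $k$. Then, up to congruence, $M$ is a Riemannian covering of $T_k$ through its immersion.

**Step 1: find the principal curvatures.** Since $A$ is parallel, its eigenvalues are constant and its eigendistributions $E_\lambda$, $E_\mu$ are parallel. By (4), $k(n-k)(\lambda-\mu)^2(1+\lambda\mu)=0$, so $\lambda\mu=-1$. As $\lambda>\mu$, we have $\lambda>0$ and $\mu=-1/\lambda$. Then $nH=(n-k)\lambda-k/\lambda$, and by (1) $\lambda=\lambda_k$.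

**Step 2: find a fixed splitting of $\mathbb R^{n+2}$.** Let $x$ be the position vector and $\bar D$ the flat derivative of $\mathbb R^{n+2}$. Then $\bar D_Xx=X$, $\bar D_X\nu=-AX$, and $\bar D_XZ=\nabla_XZ+\langle AX,Z\rangle\nu-\langle X,Z\rangle x$ for tangent fields. Put $f_\lambda=\lambda x+\nu$ and $f_\mu=\mu x+\nu$. Then $\langle f_\lambda,f_\mu\rangle=\lambda\mu+1=0$. Consider
$$V_1=E_\lambda\oplus\mathbb Rf_\mu,\qquad V_2=E_\mu\oplus\mathbb Rf_\lambda ,$$
which are orthogonal, of dimensions $n-k+1$ and $k+1$. For a section $Z$ of $E_\lambda$, the field $\nabla_XZ$ stays in $E_\lambda$, and since $\lambda f_\mu=-x+\lambda\nu$,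
$$\bar D_XZ=\nabla_XZ+\langle X,Z\rangle(\lambda\nu-x)=\nabla_XZ+\lambda\langle X,Z\rangle f_\mu\in V_1,\qquad \bar D_Xf_\mu=\mu X-AX=(\mu-\lambda)X_{E_\lambda}\in V_1 .$$
So along any curve a frame of $V_1$ satisfies a linear differential equation with values in its own span; hence $V_1$ is one fixed subspace of $\mathbb R^{n+2}$, and so is $V_2=V_1^\perp$.

**Step 3: locate $x$.** From $x=\frac{f_\lambda-f_\mu}{\lambda-\mu}$, the $V_1$-component of $x$ has length $\frac{\sqrt{1+\mu^2}}{\lambda-\mu}=\frac{\sqrt{1+\lambda^2}/\lambda}{(1+\lambda^2)/\lambda}=\frac1{\sqrt{1+\lambda^2}}$, and the $V_2$-component has length $\frac{\sqrt{1+\lambda^2}}{\lambda+1/\lambda}=\frac{\lambda}{\sqrt{1+\lambda^2}}$. So $x$ maps $M$ into $T_k$, built in $V_1\times V_2$. Both have dimension $n$, so $x$ is a local isometry. As $M$ is complete and $T_k$ is connected, $x$ is a Riemannian covering onto $T_k$. $\square$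

If $M$ is embedded, $x$ is injective, so $M=T_k$ up to congruence.

## 6. $\operatorname{tr}\phi^3$ through the smallest eigenvalue, and the case $S\le\alpha_1$

We now bring in $\mu$, and try the most direct argument.

At a point let $\mu=\lambda_n$ be the smallest principal curvature, $\delta_i=\lambda_i-\mu$, and $s_j=\sum_i\delta_i^j$. Then $s_1=n(H-\mu)>0$, because $\rho>0$ means that the point is not umbilic, and $\rho^2=s_2-s_1^2/n$. Set
$$\Lambda=s_3-\frac{s_2^2}{s_1}=\sum_i\delta_i\Big(\delta_i-\frac{s_2}{s_1}\Big)^2\ge0,\qquad y=\frac{\rho}{s_1}.$$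
On $T_k$ we have $s_1=n(n-k)\tau$ and $\rho=\sqrt{nk(n-k)}\,\tau$, so $y=y_k$ and $\Lambda=0$.

**Step 1: an exact formula.** The eigenvalues of $\phi$ are $\delta_i-\frac{s_1}n$, so $\operatorname{tr}\phi^3=s_3-\frac{3s_1s_2}{n}+\frac{2s_1^3}{n^2}$. Substitute $s_3=\Lambda+\frac{s_2^2}{s_1}$ and $s_2=\rho^2+\frac{s_1^2}n$. The $s_1^3$ terms cancel, since $\frac1{n^2}-\frac3{n^2}+\frac2{n^2}=0$, and what remains is
$$\operatorname{tr}\phi^3=\Lambda+\frac{\rho^2}{s_1}\Big(\rho^2-\frac{s_1^2}{n}\Big)=\Lambda+\rho^3q(y). \tag{8}$$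

**Step 2: a lower bound for $y$.** Since $\delta_n=0$, Cauchy–Schwarz on $\delta_1,\dots,\delta_{n-1}$ gives $s_1^2\le(n-1)s_2$. As $y^2=\frac{s_2}{s_1^2}-\frac1n$, this says $y^2\ge\frac1{n-1}-\frac1n=y_1^2$. Therefore
$$y\ge y_1,\qquad c_1\rho^3\le q(y)\rho^3\le\operatorname{tr}\phi^3 , \tag{9}$$
with $y=y_1$ only if $\delta_1=\dots=\delta_{n-1}$.

**Step 3: the case $S\le\alpha_1$ on a complete $M$.** Here $c(\rho)\le c_1$, so by (6) and (9)
$$0\le|\nabla h|^2=nH\big(c(\rho)\rho^3-\operatorname{tr}\phi^3\big)\le nH\big(c(\rho)-c_1\big)\rho^3\le0 .$$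
Everything is an equality: $S=\alpha_1$, $\nabla h\equiv0$, $q(y)=c_1$, hence $y\equiv y_1$ and $\delta_1=\dots=\delta_{n-1}>0$ everywhere. By Proposition 1 with $k=1$, $M$ covers $T_1$.

**Where this stops.** If $S>\alpha_1$, then $c(\rho)>c_1$, and the same chain gives only $|\nabla h|^2\le nH(c(\rho)-c_1)\rho^3$ with a positive right side. No sharper pointwise inequality for $\operatorname{tr}\phi^3$ can help, since (9) is attained. In the running example take $S=5$: $\rho=2$ and $c(\rho)=-\frac14$. A point where $\phi$ has eigenvalues $\frac1{\sqrt3}(1,1,1,-3)$ has $|\phi|^2=4$ and $\operatorname{tr}\phi^3=-\frac{8}{\sqrt3}$, and (6) asks for $|\nabla h|^2=2\big(-2+\frac8{\sqrt3}\big)\approx5.24$. Nothing in (6) forbids this. One needs a differential inequality, for some function on $M$.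

## 7. The Laplacian of $\mu$ and the obstacle in it

The function is $\mu$ itself. This section computes $\Delta\mu$ where $\mu$ is simple and shows what its sign depends on.

**Step 1: the formula.** At a point where $\mu$ is a simple eigenvalue, take an orthonormal eigenbasis $e_1,\dots,e_n$ with $Ae_n=\mu e_n$, and apply (3) along the geodesic in direction $e_k$ with the frame extended by parallel transport. Then $A'$ has entries $h_{ijk}$ and $A''$ has entries $h_{ijkk}$. Summing over $k$ and using (2) for $\Delta h_{nn}$,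
$$\Delta\mu=Q-2\sum_{i<n}\sum_k\frac{h_{ink}^2}{\delta_i},\qquad Q:=nH\mu^2+(n-S)\mu-nH . \tag{10}$$
In addition, $\nabla\mu$ has components $h_{nnk}$, so $|\nabla\mu|\le|\nabla h|$.

**Step 2: $Q$ is nonnegative, with an exact expression.** This holds at every point. First, $Q=-\mu\rho^2-n(H-\mu)(1+H\mu)$; to check, expand and use $S=\rho^2+nH^2$. Next, insert (8) in (5) and use $s_1=n(H-\mu)$:
$$|\nabla h|^2+nH\Lambda=\rho^2\Big[\rho^2-n-nH^2-\frac{nH\rho^2}{s_1}+Hs_1\Big]=\rho^2\Big[\frac{-\mu\rho^2}{H-\mu}-n(1+H\mu)\Big]=\frac{\rho^2Q}{H-\mu}.$$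
In the middle we used $\rho^2-\frac{H\rho^2}{H-\mu}=\frac{-\mu\rho^2}{H-\mu}$ and $-nH^2+Hs_1=-nH\mu$. Hence
$$Q=\frac{s_1}{n\rho^2}\big(|\nabla h|^2+nH\Lambda\big)\ge0. \tag{11}$$

**Step 3: the size of the negative term.** Sort the terms of $|\nabla h|^2$ by how many indices equal $n$:
$$|\nabla h|^2=h_{nnn}^2+3\sum_{i<n}h_{inn}^2+3\sum_{i,k<n}h_{ink}^2+\sum_{i,j,k<n}h_{ijk}^2\ge3\sum_{i<n}\sum_kh_{ink}^2 .$$
So if $\delta_i\ge d>0$ for all $i<n$, then
$$\Delta\mu\ \ge\ \frac{s_1}{n\rho^2}\big(|\nabla h|^2+nH\Lambda\big)-\frac{2}{3d}|\nabla h|^2 . \tag{12}$$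

One would like the good term $\frac{s_1}{n\rho^2}|\nabla h|^2$ to absorb the bad one. That requires $d$ to be bounded below suitably, and at $T_2$ we have $d=0$: $\mu$ is then a double eigenvalue. Close to this configuration $1/d$ is huge, and absorption fails; after we have the right $d$ we shall see exactly where. Three things are needed: simplicity of $\mu$ with a definite gap, a lower bound for $\Lambda$, and an upper bound on $|\nabla h|^2$ that becomes small when the gap does. The model vector supplies all three.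

## 8. The set $U$ on which $y<y_2$

From here on we also assume $S\le\alpha_2$. This section bounds $y$ from above and names the set where we shall work.

By (6), (7) and (8),
$$\rho^3q(y)\le\operatorname{tr}\phi^3\le c(\rho)\rho^3\le c_2\rho^3=q(y_2)\rho^3, \tag{13}$$
so $y_1\le y\le y_2$ at every point.

**Equality.** Suppose $y=y_2$ at a point. Then all of (13) is an equality: $c(\rho)=c_2$, that is $S=\alpha_2$, and $\nabla h=0$ and $\Lambda=0$ there. Since $\Lambda=\sum\delta_i(\delta_i-s_2/s_1)^2=0$, the nonzero $\delta_i$ are all equal; if there are $p$ of them,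
$$\frac1p=\frac{s_2}{s_1^2}=y_2^2+\frac1n=\frac{2}{n(n-2)}+\frac1n=\frac1{n-2}.$$
So exactly two principal curvatures equal $\mu$ and the other $n-2$ coincide.

**The set $U$.** Since $y=\rho/s_1=\frac{\rho}{n(H-\mu)}$ with $\rho$ constant,
$$U:=\{y<y_2\}=\{\mu<\mu_*\},\qquad \mu_*:=H-\frac{\rho}{ny_2}.$$
The function $\mu$ is continuous, so $U$ is open. If $S<\alpha_2$, then $y=y_2$ never happens and $U=M$.

**The parameters $r$ and $D$.** On $U$ we have $\frac1{N+1}\le\frac{s_2}{s_1^2}=y^2+\frac1n<\frac1N$. The function $r\mapsto\frac{N+r^2}{(N+r)^2}$ has derivative $\frac{2N(r-1)}{(N+r)^3}$, so it decreases strictly from $\frac1N$ to $\frac1{N+1}$ on $[0,1]$. Hence there are unique $r\in(0,1]$ and $D>0$ with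
$$s_1=D(N+r),\qquad s_2=D^2(N+r^2). \tag{14}$$
Since $D=\frac{s_1}{N+r}$ and $s_1=\frac\rho y$, we also have the bounds
$$\frac{\rho}{y_2(N+1)}\le D\le\frac{\rho}{y_1N}. \tag{15}$$

## 9. The gap $rD$ and the sum of cubes

This section shows that among vectors with a zero entry and given $s_1,s_2$, the model vector has both the smallest gap and the smallest sum of cubes.

**Lemma 1.** On $U$: (i) $\delta_i\ge rD>0$ for all $i<n$; in particular $\mu$ is a simple eigenvalue. (ii) $s_3\ge D^3(N+r^3)$.

**Proof of (i).** The aim is a quadratic inequality for one entry. Let $x=\delta_i$ with $i<n$. Cauchy–Schwarz on the other $N$ numbers $\delta_j$, $j<n$, $j\ne i$, gives $(s_1-x)^2\le N(s_2-x^2)$, that is,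
$$(N+1)x^2-2s_1x+s_1^2-Ns_2\le0 .$$
By (14), $x=rD$ is a root of this quadratic, since $(s_1-rD)^2=N^2D^2=N(s_2-r^2D^2)$. The other root is $\frac{2D(N+r)}{N+1}-rD$, and it is at least $rD$ because $N+r\ge r(N+1)$. So $x$ lies between the roots, and $x\ge rD$.

**Proof of (ii).** The aim is a cubic polynomial that is nonnegative on $[rD,\infty)$ and vanishes on the entries of the model. By (i), $\sum_{i<n}(\delta_i-D)^2(\delta_i-rD)\ge0$, that is,
$$s_3-(2+r)Ds_2+(1+2r)D^2s_1-(N+1)rD^3\ge0 .$$
For the model entries $(D,\dots,D,rD)$, which have the same $s_1$ and $s_2$, the left side is $0$. So $s_3$ is at least the model's sum of cubes, $D^3(N+r^3)$. $\square$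

With (i) we may take $d=rD$ in (12).

## 10. The bound $|\nabla h|^2=O(r^2)$ with a sharp enough constant

**Lemma 2.** On $U$, with $P:=2N(1-r)+(N+1)r^2>0$:
$$\rho^2=\tfrac1nD^2P,\qquad (N+r)\Lambda\ge D^3Nr(1-r)^2,\qquad |\nabla h|^2\le nHD^3\cdot\tfrac14r^2(3-r).$$

**Step 1: the value of $\rho^2$.** $\frac{n\rho^2}{D^2}=\frac{ns_2-s_1^2}{D^2}=(N+2)(N+r^2)-(N+r)^2=2N-2Nr+(N+1)r^2=P$.

**Step 2: the bound for $\Lambda$.** By Lemma 1(ii) and (14),
$$(N+r)\Lambda=(N+r)s_3-D^3(N+r^2)^2\ge D^3\big[(N+r)(N+r^3)-(N+r^2)^2\big]=D^3Nr(1-2r+r^2).$$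

**Step 3: a lower bound for $\operatorname{tr}\phi^3$.** We bound $\operatorname{tr}\phi^3$ by its value on the model. With $n=N+2$ and Lemma 1(ii),
$$\frac{n^2\operatorname{tr}\phi^3}{D^3}\ge n^2(N+r^3)-3n(N+r)(N+r^2)+2(N+r)^3 .$$
Collect powers of $r$. The coefficient of $r^0$ is $N^3+4N^2+4N-3N^3-6N^2+2N^3=-2N(N-2)$; that of $r$ is $-3N^2-6N+6N^2=3N(N-2)$; that of $r^2$ is $-3N^2-6N+6N=-3N^2$; that of $r^3$ is $(N+2)^2-3(N+2)+2=N(N+1)$. So
$$\frac{n^2\operatorname{tr}\phi^3}{D^3}\ge-2N(N-2)+3N(N-2)r-3N^2r^2+N(N+1)r^3 .$$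

**Step 4: an upper bound for $c_2\rho^3$.** We have $c_2=-\frac{n-4}{\sqrt{2n(n-2)}}=-\frac{N-2}{\sqrt{2nN}}$. Write $P=2N(1-t)$, that is $t=r-\frac{N+1}{2N}r^2$. Here $t\ge0$ because $\frac{N+1}{2N}r\le1$, and $t<1$ because $P>0$. By Step 1,
$$\frac{n^2c_2\rho^3}{D^3}=-(N-2)\frac{P^{3/2}}{\sqrt{2N}}=-2N(N-2)(1-t)^{3/2}.$$
The function $(1-t)^{3/2}$ has third derivative $\frac38(1-t)^{-3/2}>0$, so Taylor's formula at $0$ gives $(1-t)^{3/2}\ge1-\frac32t+\frac38t^2$. As $N\ge2$,
$$\frac{n^2c_2\rho^3}{D^3}\le-2N(N-2)+3N(N-2)t-\tfrac34N(N-2)t^2 .$$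

**Step 5: subtract.** The constants cancel, and $3N(N-2)(t-r)=-\frac32(N-2)(N+1)r^2$, so the terms linear in $r$ cancel as well:
$$\frac{n^2(c_2\rho^3-\operatorname{tr}\phi^3)}{D^3}\le 3N^2r^2-\tfrac32(N-2)(N+1)r^2-N(N+1)r^3-\tfrac34N(N-2)t^2 .$$
Since $t^2\ge r^2-\frac{N+1}Nr^3$ (we dropped the positive $r^4$ term), the coefficient of $r^2$ becomes
$$3N^2-\tfrac32(N^2-N-2)-\tfrac34(N^2-2N)=\tfrac34N^2+3N+3=\tfrac34(N+2)^2,$$
and that of $r^3$ becomes $(N+1)\big(-N+\tfrac34(N-2)\big)=-\tfrac14(N+1)(N+6)$. Because $(N+1)(N+6)=N^2+7N+6\ge(N+2)^2=n^2$,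
$$\frac{n^2(c_2\rho^3-\operatorname{tr}\phi^3)}{D^3}\le\tfrac34n^2r^2-\tfrac14n^2r^3=\tfrac14n^2r^2(3-r).$$
Finally, (6) and $c(\rho)\le c_2$ give $|\nabla h|^2\le nH(c_2\rho^3-\operatorname{tr}\phi^3)\le nHD^3\cdot\frac14r^2(3-r)$. $\square$

## 11. $\mu$ is subharmonic on $U$

We now put Lemmas 1 and 2 into (12).

**Step 1: reduce to two variables.** On $U$ the eigenvalue $\mu$ is simple, hence smooth, and (12) holds with $d=rD$. By (14) and Lemma 2, $\frac{s_1}{n\rho^2}=\frac{N+r}{DP}$. So
$$\Delta\mu\ge\frac{N+r}{DP}\big(|\nabla h|^2+nH\Lambda\big)-\frac{2}{3rD}|\nabla h|^2 .$$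
Put $Y=\frac{|\nabla h|^2}{nHD^3}$. Multiplying by $\frac{P}{nHD^2}$ and using Lemma 2 for $\Lambda$ and for the range of $Y$,
$$\frac{P}{nHD^2}\,\Delta\mu\ \ge\ L(r,Y):=Nr(1-r)^2-\Big(\frac{2P}{3r}-N-r\Big)Y,\qquad 0\le Y\le Y_{\max}:=\tfrac14r^2(3-r). \tag{16}$$

We can now say where pure absorption stops. It works when the coefficient of $Y$ in $L$ is nonnegative, that is when $2P\le3r(N+r)$. For $n=4$ this reads $8-8r+6r^2\le6r+3r^2$, or $3r^2-14r+8\le0$, which on $(0,1]$ means exactly $r\ge\frac23$. For smaller $r$ the term from $\Lambda$ and the bound $Y\le Y_{\max}$ must be used, and there is no room to spare: if one had only $Y\le\kappa r^2$, then at $Y=\kappa r^2$, as $r\to0$, $L=Nr-\frac{4N}3\kappa r+O(r^2)$, which is negative for small $r$ as soon as $\kappa>\frac34$. The leading constant $\frac34$ of Lemma 2 is just what is needed.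

**Step 2: check the two ends of the range of $Y$.** For fixed $r$, $L$ is affine in $Y$, so it suffices to look at $Y=0$ and $Y=Y_{\max}$. At $Y=0$, $L=Nr(1-r)^2\ge0$. At $Y=Y_{\max}$,
$$L=\frac r4\Big[4N(1-r)^2-\big(\tfrac23P-Nr-r^2\big)(3-r)\Big].$$
Here $\frac23P-Nr-r^2=\frac13\big(4N-7Nr+(2N-1)r^2\big)$, and its product with $3-r$ is
$$4N-\tfrac{25N}{3}r+\tfrac{13N-3}{3}r^2-\tfrac{2N-1}3r^3 .$$
Subtracting this from $4N-8Nr+4Nr^2$ leaves $\frac N3r-\frac{N-3}3r^2+\frac{2N-1}3r^3$. Therefore
$$L(r,Y_{\max})=\frac{r^2}{12}\big[N-(N-3)r+(2N-1)r^2\big]\ge\frac{r^2}{12}\min\{N,3\}\ge\frac{r^2}{6}>0,$$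
because $N-(N-3)r$ is affine in $r$ with values $N$ at $r=0$ and $3$ at $r=1$, and $N\ge2$. In conclusion,
$$L(r,Y)\ge\min\{Nr(1-r)^2,\ r^2/6\}\ge0. \tag{17}$$

**Step 3: the equality case.** If $\Delta\mu=0$ at a point of $U$, then $L(r,Y)\le0$, so (17) forces $r=1$. At $r=1$ we have $P=N+1$ and $L(1,Y)=-\big(\frac{2(N+1)}3-N-1\big)Y=\frac{N+1}3Y$, so $Y=0$. We have proved:

**Proposition 2.** On $U$ the function $\mu$ is smooth with $\Delta\mu\ge0$, and $\Delta\mu=0$ at a point forces $r=1$ and $\nabla h=0$ there.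

## 12. $U$ is all of $M$ or empty

Proposition 2 says nothing outside $U$, where $\mu$ is a double eigenvalue. This section shows that $U$ and its complement cannot coexist. Let
$$f=\mu_*-\mu=\frac1n\Big(s_1-\frac\rho{y_2}\Big)=\frac{\rho\,(y_2-y)}{n\,y\,y_2},$$
a continuous function that is positive on $U$ and zero off $U$. The aim is a bound on $|\nabla\log f|$.

**Step 1: $f$ is at least a multiple of $r$.** On $U$,
$$y_2^2-y^2=\frac1N-\frac{N+r^2}{(N+r)^2}=\frac{r\,(2N-(N-1)r)}{N(N+r)^2}\ge\frac{r(N+1)}{N(N+1)^2}=\frac{r}{N(N+1)} .$$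
Since $f=\frac{\rho(y_2^2-y^2)}{n\,y\,y_2(y+y_2)}$ and $y\le y_2$, we get $f\ge\frac{\rho}{2nN(N+1)y_2^3}\,r$.

**Step 2: $|\nabla f|$ is at most a multiple of $r$.** By Section 7 and Lemma 2, $|\nabla f|=|\nabla\mu|\le|\nabla h|\le\sqrt{\tfrac34nHD^3}\;r$, and $D$ is bounded by (15).

**Step 3: conclude.** Dividing,
$$|\nabla\log f|\le C\quad\text{on }U, \tag{18}$$
with $C$ depending only on $n,H,S$. Suppose a curve, parametrized by arclength and starting in $U$, leaves $U$, and let $T$ be the first time it is outside $U$. By (18), $f\ge f(0)e^{-Cs}$ for $s<T$ along the curve, so $f(T)\ge f(0)e^{-CT}>0$ by continuity, contradicting $f(T)=0$. So no curve leaves $U$, and as $M$ is connected, $U=M$ or $U=\emptyset$.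

## 13. Proof of Theorem A

Let $M$ be closed and $\alpha_1\le S\le\alpha_2$. Then $\rho>0$, and Sections 4–12 apply.

**Case $U=\emptyset$.** Then $y\equiv y_2$. By Section 8, $S=\alpha_2$, $\nabla h\equiv0$, and there are exactly two principal curvatures, the smaller one of multiplicity $2$. By Proposition 1 with $k=2$, $M$ is $T_2$.

**Case $U=M$.** By Proposition 2, $\mu$ is smooth and $\Delta\mu\ge0$ on the closed manifold $M$. Since $\int_M\Delta\mu=0$, we get $\Delta\mu\equiv0$. Hence $r\equiv1$ and $\nabla h\equiv0$. By (14), $r=1$ means $s_1^2=(n-1)s_2$, the equality case of Cauchy–Schwarz, so $\delta_1=\dots=\delta_{n-1}>0$: there are two principal curvatures, and the smaller one is simple. By Proposition 1 with $k=1$, $M$ is $T_1$, and $S=\alpha_1$. $\blacksquare$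

In particular there is no such $M$ with $\alpha_1<S<\alpha_2$, and both end values are attained. The case $U=M$ used only that $M$ is closed, $\rho>0$ and $S\le\alpha_2$; we shall use it again in this form.

## 14. Proof of Theorem B

Now $M$ is complete and $S\le\alpha_2$. If $\rho=0$, then $M$ is totally umbilic and $S=nH^2$. Let $\rho>0$; Sections 4–12 apply. If $U=\emptyset$, the argument of Section 13 gives $S=\alpha_2$ and, since Proposition 1 needs only completeness, $M$ covers $T_2$. So let $U=M$.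

**Step 1: replace integration by an almost-maximum.** Since $|A|^2=S$ is constant, the Gauss equation bounds $\operatorname{Ric}$ from below. The Omori–Yau maximum principle (Yau, Comm. Pure Appl. Math. 28 (1975)) applies to smooth functions bounded above on a complete manifold with Ricci curvature bounded below. For the bounded smooth function $\mu$ it gives points $p_j$ with $\mu(p_j)\to\sup\mu$ and $\Delta\mu(p_j)\le\frac1j$. Let $r_j,Y_j$ be the values of $r,Y$ at $p_j$. Since $P\le3N+1$ and $D$ is bounded below by (15), relations (16) and (17) give $0\le L(r_j,Y_j)\le\frac{P}{nHD^2}\cdot\frac1j\to0$. Pass to a subsequence with $r_j\to r_\infty\in[0,1]$.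

**Step 2: the case $0<r_\infty<1$.** By (17), $\liminf L(r_j,Y_j)\ge\min\{Nr_\infty(1-r_\infty)^2,r_\infty^2/6\}>0$, a contradiction.

**Step 3: the case $r_\infty=1$.** We show that $S=\alpha_1$, so that the argument of Section 6 finishes. The coefficient $\frac{2P}{3r}-N-r$ at $p_j$ tends to $-\frac{N+1}3$, so $L(r_j,Y_j)\to0$ forces $Y_j\to0$. As $D$ is bounded, $|\nabla h|(p_j)\to0$. Moreover $\frac{s_2}{s_1^2}\to\frac1{n-1}$ at $p_j$, and $s_1=\rho/y\le\rho/y_1$ is bounded, so
$$\sum_{i<n}\Big(\delta_i-\frac{s_1}{n-1}\Big)^2=s_2-\frac{s_1^2}{n-1}\to0,\qquad \frac{s_2}{s_1}-\frac{s_1}{n-1}\to0 .$$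
Hence $\Lambda=\sum_i\delta_i(\delta_i-\frac{s_2}{s_1})^2\to0$ and $y\to y_1$ at $p_j$, and (8) gives $\operatorname{tr}\phi^3(p_j)\to q(y_1)\rho^3=c_1\rho^3$. Taking limits in (6) at $p_j$, we get $0=c(\rho)\rho^3-c_1\rho^3$, so $S=\alpha_1$ by (7). Now Step 3 of Section 6 applies on all of $M$: $0\le|\nabla h|^2=nH(c_1\rho^3-\operatorname{tr}\phi^3)\le0$, so $\nabla h\equiv0$, $y\equiv y_1$, and $M$ covers $T_1$.

**Step 4: the case $r_\infty=0$.** We show that this cannot occur, by proving that $M$ would be compact.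

First, by (14), $y(p_j)\to y_2$. Since $q(y)\le c(\rho)\le c_2$ by (13), passing to the limit gives $c(\rho)=c_2$, that is $S=\alpha_2$. Also $f(p_j)\to0$.

Second, the Ricci curvature is positive where $f$ is small. Let $K$ be the set of vectors $(\lambda_1,\dots,\lambda_n)$ with $\sum\lambda_i=nH$, $\sum\lambda_i^2=S$ and $\sum(\lambda_i-H)^3\le c_2\rho^3$. It is compact, and by (13) it contains the vector of principal curvatures at every point of $M$. On $K$, with $\mu$ the smallest entry, formula (8) gives $q(y)\rho^3+\Lambda\le c_2\rho^3$, so $f=\mu_*-\mu\ge0$; and $f=0$ means $y=y_2$, which forces $\Lambda=0$ and, by the computation in Section 8, two entries equal to $\mu$ and the other $n-2$ equal. Such a vector is $H+2\tau$ ($n-2$ times) and $H-(n-2)\tau$ (twice), with $\tau>0$ determined by $2n(n-2)\tau^2=\rho^2$. As $S=\alpha_2$, it is the configuration of $T_2$: $\lambda_2$ ($n-2$ times) and $-1/\lambda_2$ (twice). By the Gauss equation the Ricci tensor is diagonal in a principal basis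 with entries $\sum_{j\ne i}(1+\lambda_i\lambda_j)$. For the configuration of $T_2$ these are $(n-3)(1+\lambda_2^2)>0$ and $1+\lambda_2^{-2}>0$, since the mixed terms vanish. The smallest Ricci eigenvalue and $f$ are continuous on the compact set $K$, and $f$ vanishes only at this configuration (up to order), so there are $\varepsilon,\kappa>0$ with $\operatorname{Ric}\ge\kappa$ wherever $f<\varepsilon$.

Third, $f$ stays small on a large ball. Let $L_0=\pi\sqrt{(n-1)/\kappa}+1$. Since $U=M$, integrating (18) along minimizing geodesics gives $f\le f(p_j)e^{CL_0}$ on the ball $B(p_j,L_0)$. Fix $j$ so large that the right side is less than $\varepsilon$. Then $\operatorname{Ric}\ge\kappa$ on $B(p_j,L_0)$.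

Fourth, we apply the argument of Bonnet–Myers. Let $\gamma$ be a minimizing geodesic of length $\ell$ from $p_j$ contained in $B(p_j,L_0)$, with unit speed, and let $E_1,\dots,E_{n-1}$ be parallel orthonormal fields along $\gamma$ orthogonal to $\gamma'$. The second variation of length in the directions $\sin(\frac{\pi s}\ell)E_i$ is nonnegative; summing over $i$,
$$0\le\int_0^\ell\Big[(n-1)\frac{\pi^2}{\ell^2}\cos^2\frac{\pi s}\ell-\operatorname{Ric}(\gamma',\gamma')\sin^2\frac{\pi s}\ell\Big]ds\le\frac\ell2\Big[(n-1)\frac{\pi^2}{\ell^2}-\kappa\Big],$$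
so $\ell\le\pi\sqrt{(n-1)/\kappa}=L_0-1$. If some point of $M$ were at distance greater than $L_0-1$ from $p_j$, then on a minimizing geodesic from $p_j$ to it there would be a point at distance strictly between $L_0-1$ and $L_0$, and the segment up to that point would lie in $B(p_j,L_0)$ and have length greater than $L_0-1$, a contradiction. So $M$ is bounded, and being complete it is compact by Hopf–Rinow.

Finally, $M$ is closed with $\rho>0$, $S\le\alpha_2$ and $U=M$, so Section 13, case $U=M$, gives $S=\alpha_1$. But $S=\alpha_2\neq\alpha_1$. This contradiction rules out $r_\infty=0$.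

Thus, for $\rho>0$ and $U=M$, only $r_\infty=1$ occurs, and then $S=\alpha_1$ and $M$ is $T_1$ up to coverings. $\blacksquare$
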